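# Periodic modules for $C_p\times C_p$ that are not algebraic

## Modules induced from a subgroup of order $p$

Let $K$ be a field of characteristic $p>0$ and $G$ a finite group. All modules are finite-dimensional $KG$-modules, and $\otimes$ is over $K$ with diagonal action. We use freely: the Krull–Schmidt theorem; the fact that (projective)$\,\otimes\,$(anything) is projective; the formula $\mathrm{Ind}_H^G(U)\otimes W\cong \mathrm{Ind}_H^G(U\otimes W|_H)$; and, for a $p$-group $G$, the fact that $KG$ is local and self-injective, so that projective, free and injective modules coincide.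

**Definition (algebraic).** A module $M$ is *algebraic* if it satisfies a nonzero polynomial with integer coefficients in the Green ring, where addition is $\oplus$ and multiplication is $\otimes$.

**Lemma 1.** $M$ is algebraic if and only if only finitely many isomorphism types of indecomposables occur as summands of the modules $M^{\otimes n}$, $n\ge 0$.

**Proof.** Let $M\neq 0$ satisfy a nonzero polynomial of degree $n$. Up to sign we can separate it as $f_+-f_-$ with non-negative coefficients, where $f_+$ contains the top term and $f_-$ has degree $<n$. Then $f_+(M)\cong f_-(M)$, so $M^{\otimes n}$ is a summand of a direct sum of copies of $M^{\otimes i}$ with $i<n$. (Here $n\ge1$, since no positive multiple of the trivial module is $0$.) Tensoring with $M$ and inducting, every $M^{\otimes m}$ is a summand of such a sum, and finitely many indecomposables occur. Conversely, if finitely many indecomposables occur, they span a finitely generated subgroup of the Green ring. It contains $1$ and is stable under multiplication by $M$, because if $U$ is a summand of $M^{\otimes k}$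 then $U\otimes M$ is a summand of $M^{\otimes (k+1)}$. By Cayley–Hamilton, $M$ satisfies a monic integer polynomial. $\square$

For instance, if $G=C_p$ there are only $p$ indecomposable modules, so every module is algebraic.

**Definition (Heller operator, periodic).** $\Omega(M)$ is the kernel of a projective cover of $M$, and $M$ is *periodic* if $\Omega^n(M)\cong M$ for some $n\ge 1$.

When $KG$ is self-injective, $\Omega$ is a bijection on isomorphism types of modules without projective summands. Tensoring a projective cover of $M$ with $W$ shows $\Omega(M)\otimes W\cong\Omega(M\otimes W)\oplus\text{(projective)}$.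

**Definition (absolutely indecomposable).** $M$ is *absolutely indecomposable* if it remains indecomposable over an algebraic closure of $K$.

For an indecomposable module that fails this, take $G=C_p\times C_p$ with generators $x,y$, let $K$ be finite, let $\theta$ be a $2\times2$ matrix with irreducible characteristic polynomial, and let $x-1$, $y-1$ act on $K^2\oplus K^2$ by $(u,v)\mapsto(0,u)$ and $(u,v)\mapsto(0,\theta u)$. Here $x-1$ maps $M/\mathrm{rad}\,M$ isomorphically to $\mathrm{rad}\,M$, so a decomposition of $M$ gives a $\theta$-stable decomposition of $K^2$. There is no nontrivial one over $K$, but over the closure $\theta$ is diagonalizable and the module splits.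

From now on
$$G=\langle x\rangle\times\langle y\rangle\cong C_p\times C_p,\qquad H=\langle x\rangle,\qquad X=x-1,\quad Y=y-1,$$
so $KG=K[X,Y]/(X^p,Y^p)$. Let $J_r=K[X]/(X^r)$, $1\le r\le p$, be the indecomposable $KH$-modules (Jordan blocks).

**Proposition 2.** For $1\le r\le p-1$ the module $I_r=\mathrm{Ind}_H^G J_r\cong KG/(X^r)$ is absolutely indecomposable and non-projective, has dimension $pr$, and is both periodic and algebraic.

**Proof.** $I_r$ is a cyclic module over a commutative local ring, so $\mathrm{End}(I_r)=KG/(X^r)$ is local, over any field of characteristic $p$. It is not free because $\dim I_r=pr<p^2$. We have $\Omega(I_r)=X^rKG\cong KG/(X^{p-r})=I_{p-r}$, so $\Omega^2(I_r)\cong I_r$. Since $I_s=\bigoplus_i Y^iK[X]/(X^s)$ over $H$, we have $I_s|_H\cong J_s^{\oplus p}$, hence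
$$I_r\otimes I_s\cong \mathrm{Ind}_H^G(J_r\otimes I_s|_H)\cong\mathrm{Ind}_H^G(J_r\otimes J_s)^{\oplus p},$$
a direct sum of modules $I_t$, $1\le t\le p$. So only $I_1,\dots,I_p$ occur in $I_r^{\otimes k}$, $k\ge 1$. $\square$

So for induced modules "periodic" and "algebraic" hold together, and both for the same reason: everything happens over the cyclic group $H$, where there are only finitely many indecomposables. What changes for a periodic module that is not induced? The rest of these notes answer this.

## A conjecture and the modules $N$ and $P$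

The following appears in David A. Craven, "Algebraic Modules and the Auslander–Reiten Quiver", arXiv:0801.2720 (2008).

**Conjecture.** Let $K$ be a finite field of characteristic $p$ and $G=C_p\times C_p$. Let $M$ be an absolutely indecomposable (non-projective) module with $p\mid\dim M$. Then $M$ is algebraic if and only if it is periodic.

We shall see that it is false: for every $p\ge5$ and every finite field of characteristic $p$, "periodic implies algebraic" fails, with infinitely many counterexamples. Assume from now on that $p\ge 5$. The counterexamples are built from two modules.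

Let $V=K[a,b,c]/(a^p,b^p,c^p)$ with
$$x\cdot f=f(a,\,b+a,\,c),\qquad y\cdot f=f+af+c\,\partial_bf .$$
This is a $KG$-module. Indeed $x$ is an algebra automorphism (as $(b+a)^p=0$) and $x^p=1$. Conjugating by $x$ turns the derivation $\partial_b$ into the derivation $x\partial_bx^{-1}$ with $a\mapsto 0$, $b\mapsto x\partial_b(b-a)=1$, that is, $\partial_b$ again; and $x$ fixes $a$ and $c$. So $a$ and $c\partial_b$ commute with $x$, and they commute with each other. Thus $(a+c\partial_b)^p=a^p+c^p\partial_b^p=0$, so $y^p=1$. Let $N=(a,b,c)\subset V$ be the maximal ideal. It is a submodule, since $af$ and $c\,\partial_bf$ have zero constant term.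

Let $C=K[G/H]=KG/(X)=I_1$ with generator $w$, and let
$$P=(KG\oplus C)/\{(X^{p-1}Y^i,-Y^{i+1}w)\}_{0\le i<p}.$$
More precisely, we divide by the span of these $p$ elements, which is the submodule generated by $(X^{p-1},-Yw)$. With $g$ the image of $1\in KG$, the relations in $P$ are $Xw=0$ and $X^{p-1}g=Yw$, and $\dim P=p^2+p-p=p^2$.

**Theorem 3.** Let $p\ge5$ and $K=\mathbb F_p$. For each $n\ge1$ the module $N^{\otimes n}\otimes P$ has an indecomposable direct summand $M_n$ which is absolutely indecomposable, non-projective, periodic, of dimension divisible by $p$, and not algebraic. The $M_n$ $(n\ge1)$ are pairwise non-isomorphic. For every field $K'\supseteq\mathbb F_p$ the modules $K'\otimes_{\mathbb F_p}M_n$ have the same properties.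

Already $M_1$ disproves the conjecture. Nothing is claimed for $p=2,3$, nor about "algebraic implies periodic".

## How to force periodicity, and what it costs

A natural first attempt is to take a module that is visibly not algebraic and tensor it with a periodic one. The obvious non-algebraic module is $\Omega(K)$: we have $\Omega(K)^{\otimes k}\cong\Omega^k(K)\oplus$ projective. The minimal resolution of $K$ is the tensor product of those over $K[X]/X^p$ and $K[Y]/Y^p$, so its $k$-th term has rank $k+1$; hence $\dim\Omega^{k+2}(K)-\dim\Omega^k(K)=p^2$, and the $\Omega^k(K)$ are pairwise non-isomorphic, since an isomorphism $\Omega^k(K)\cong\Omega^l(K)$ with $k<l$ would bound all these dimensions.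

Now let $D$ be periodic and algebraic, such as $C$. Modulo projectives, $(\Omega(K)\otimes D)^{\otimes k}\cong\Omega^k(D^{\otimes k})$. If $\Omega^n(D)\cong D$, then $\Omega^n$ permutes the finitely many non-projective summands of $D^{\otimes k}$, $k\geq 1$, so each of these is periodic. As they come from a finite list, only finitely many modules $\Omega^k(D')$ arise. So $\Omega(K)\otimes D$ is algebraic: periodicity destroys exactly the growth that we wanted. With $D=C$ the loss is total for every $W$: $W\otimes C\cong\mathrm{Ind}_H^G(W|_H)$ is a sum of modules $I_r$, and the action of $y$ on $W$ is forgotten.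

The module $P$ is a modification of $C$ that still forces periodicity but, as we shall see, remembers $y$ to first order.

**Lemma 4.** Let $K$ be finite and $W$ a $KG$-module. Every indecomposable non-projective summand of $W\otimes P$ is periodic and has dimension divisible by $p$.

**Step 1: divisibility.** The $p$ elements $X^jg$ $(0\le j\le p-2)$ and $w$ generate $P$ over $K\langle y\rangle=K[Y]/(Y^p)$, because $X^{p-1}g=Yw$. As $\dim P=p^2$, $P$ is free over $K\langle y\rangle$. Then so is $W\otimes P$ and each of its summands, and $p$ divides their dimensions.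

**Step 2: syzygies of bounded dimension.** The map $C\to KG\oplus C$, $w\mapsto(X^{p-1},-Yw)$, is well defined (as $X\cdot X^{p-1}=0$ and $Xw=0$), injective (the $X^{p-1}Y^i$ are independent), and has cokernel $P$. So
$$0\to W\otimes C\to(W\otimes KG)\oplus(W\otimes C)\to W\otimes P\to0$$
is exact. Over $KH$ the minimal resolution of $J_r$, $r<p$, has one copy of $KH$ in each degree. Inducing a minimal resolution of $W|_H$ gives a projective resolution of $W\otimes C\cong\mathrm{Ind}_H^G(W|_H)$ with terms of bounded dimension. Adding the free module $W\otimes KG$ in degree $0$ gives one for the middle term. Lift the injection to a chain map; its mapping cone is a projective resolution of $W\otimes P$ with terms of bounded dimension. For $i\ge1$, $\Omega^i(W\otimes P)$ is a summand of the $i$-th syzygy of this resolution, which sits inside term $i-1$. So $\dim\Omega^i(W\otimes P)$ is bounded in $i$.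

**Step 3: periodicity.** Let $M'$ be a non-projective indecomposable summand. The $\Omega^i(M')$ have bounded dimension, and over a finite field there are finitely many modules of each dimension. So $\Omega^i(M')\cong\Omega^j(M')$ for some $i<j$. As $KG$ is self-injective, $\Omega^{j-i}(M')\cong M'$. $\square$

The problem is now to find $W$ such that infinitely many indecomposables survive in the tensor powers of a suitable summand of $W\otimes P$. We restrict to $H$, where syzygies have period at most $2$, and look for a different kind of syzygy.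

## The stable category of $C_p$ modulo its radical

In this section $K$ is any field of characteristic $p\geq5$, as it is until the last section.

In a Krull–Schmidt category with finite-dimensional morphism spaces, $\mathrm{rad}(E,E')$ consists of the $f:E\to E'$ such that $1_E-gf$ is invertible for all $g:E'\to E$. It is a two-sided ideal; $\mathrm{rad}(E,E)$ is the Jacobson radical of $\mathrm{End}(E)$, hence nilpotent; between indecomposables, $\mathrm{rad}$ is the set of non-isomorphisms; and $f\notin\mathrm{rad}$ if and only if some $tfs$, with $s$ from an indecomposable to $E$ and $t$ from $E'$ to the same indecomposable, is an automorphism. The ideal $\mathrm{rad}^2$ consists of sums of composites of two radical maps.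

Let $\mathcal S=\mathrm{stmod}(KH)$: objects are $KH$-modules and morphisms are taken modulo those that factor through projectives. Its indecomposables are $J_1,\dots,J_{p-1}$, and $J_p=0$ in it. Let $\mathcal V=\mathcal S/\mathrm{rad}$, with the same objects. Let $L_r$ be the image of $J_r$ in $\mathcal V$ for $1\le r\le p-1$, put $L_0=L_p=0$, and $\mathbf 1=L_1$. Then $\mathrm{Hom}_{\mathcal V}(L_r,L_s)$ is $0$ for $r\ne s$ and $K$ for $r=s$, and every object is a direct sum of objects $L_r$. So $\mathcal V$ is semisimple; every exact sequence in it splits. As examples, $\mathrm{rad}(K,K)=0$ in $\mathcal S$; the endomorphism $X$ of $J_r$ is radical; but a nonzero nilpotent endomorphism of the trivial module $K^m$ is not radical, since $\mathrm{End}_{\mathcal S}(K^m)$ is a matrix algebra.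

**Lemma 5.** $\mathrm{rad}$, hence also $\mathrm{rad}^2$, is a tensor ideal of $\mathcal S$. So $\mathcal V$ is a rigid symmetric monoidal category.

**Proof.** The idea is to describe $\mathrm{rad}$ by traces. We claim that a $KH$-map $f:E\to E'$ is in $\mathrm{rad}$ if and only if $\mathrm{tr}(gf)=0$ for all $KH$-maps $g:E'\to E$.

First, a $KH$-endomorphism of a free module has trace $0$: its trace is the sum of the traces of its diagonal entries, and multiplication by $\lambda+\text{nilpotent}$ on $KH$ has trace $p\lambda=0$. As $\mathrm{tr}(\beta\alpha)=\mathrm{tr}(\alpha\beta)$, endomorphisms that factor through projectives have trace $0$.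

Let $f\in\mathrm{rad}$. Then $h=gf$ is nilpotent in $\mathcal S$. By Fitting, $E=E_1\oplus E_2$ with $h$ nilpotent on $E_1$ and bijective on $E_2$. Some power of $h$ factors through a projective, and it is bijective on $E_2$, so $E_2$ is a summand of a projective. Hence $\mathrm{tr}(h)=\mathrm{tr}(h|_{E_2})=0$.

Let $f\notin\mathrm{rad}$. There are $s:J_r\to E$ and $t:E'\to J_r$ with $r<p$ such that $u=tfs$ is an automorphism in $\mathcal S$. It is then an automorphism of the module $J_r$: otherwise it would be in the radical of the local ring $\mathrm{End}_{KH}(J_r)$, hence nilpotent, which is impossible as $J_r\neq0$ in $\mathcal S$. For $g=su^{-1}t$ we get $\mathrm{tr}(gf)=\mathrm{tr}(u^{-1}tfs)=r\neq0$ in $K$.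

Finally let $f\in\mathrm{rad}(E,E')$ and $g:E'\otimes F\to E\otimes F$. With a basis $f_k$ of $F$ and dual basis $f_k^*$, the partial trace $g'(e')=\sum_k(1\otimes f_k^*)\,g(e'\otimes f_k)$ is a $KH$-map $E'\to E$ (it is built from $g$, evaluation and coevaluation), and $\mathrm{tr}(g(f\otimes1_F))=\mathrm{tr}(g'f)=0$. So $f\otimes1_F\in\mathrm{rad}$, and by symmetry $1_F\otimes f\in\mathrm{rad}$. For $\mathrm{rad}^2$ use $f'f\otimes1=(f'\otimes1)(f\otimes1)$. Duals, evaluation, coevaluation and the flip descend to $\mathcal V$. $\square$

Let $L=Ka\oplus Kb\cong J_2$ with $xa=a$, $xb=a+b$. Let $S^m=S^m(L)$ be the homogeneous polynomials of degree $m$ in $a,b$, with $S^{-1}=0$. We write $L$ also for its image $L_2$ in $\mathcal V$. The element $\omega=a\otimes b-b\otimes a\in L\otimes L$ is $x$-invariant: $a\otimes(a+b)-(a+b)\otimes a=\omega$.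

**Lemma 6.**
(i) $S^m\cong J_{m+1}$ for $0\le m\le p-1$.
(ii) For $0\le m\le p-2$, multiplication $L\otimes S^m\to S^{m+1}$ is split epi over $KH$, and $S^{m-1}\to L\otimes S^m$, $h\mapsto a\otimes bh-b\otimes ah$, is a split kernel of it. Hence $L_2\otimes L_r\cong L_{r-1}\oplus L_{r+1}$ in $\mathcal V$ for $1\le r\le p-1$.
(iii) $L_r\otimes L_{p-1}\cong L_{p-r}$.

**Proof.** (i) $X(a^{m-i}b^i)=i\,a^{m-i+1}b^{i-1}+(\text{lower degree in }b)$, and $i\ne0$ in $K$ for $1\le i\le m\le p-1$. So $X$ is a single nilpotent Jordan block.

(ii) As above $x\partial_bx^{-1}=\partial_b$, and $x\partial_ax^{-1}$ is the derivation with $a\mapsto1$, $b\mapsto x\partial_a(b-a)=-1$, so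
$$x\partial_bx^{-1}=\partial_b,\qquad x\partial_ax^{-1}=\partial_a-\partial_b.\tag{1}$$
Let $s(f)=\frac1{m+1}(a\otimes\partial_af+b\otimes\partial_bf)$ for $f\in S^{m+1}$. By (1), conjugating by $x$ turns the bracket into $a\otimes(\partial_a-\partial_b)f+(a+b)\otimes\partial_bf$, which is the same; so $s$ is equivariant. By Euler's formula it splits multiplication. If $a\otimes f+b\otimes f'$ is in the kernel, then $af+bf'=0$, so $f=bh$ and $f'=-ah$. The map $h\mapsto a\otimes bh-b\otimes ah$ is injective, and equivariant since $\omega$ is invariant. With $r=m+1$ and (i) this gives the formula, where $S^{p-1}\cong J_p=0$ in $\mathcal V$ accounts for $L_p=0$.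

(iii) $J_{p-1}=\Omega(K)$ over $KH$, so in $\mathcal S$ we have $J_r\otimes J_{p-1}\cong\Omega(J_r)=J_{p-r}$. $\square$

For $p=5$, for example, $L_2\otimes L_2\cong L_1\oplus L_3$, $L_2\otimes L_4\cong L_3$ and $L_4\otimes L_4\cong L_1$.

## Radical maps to first order

We shall extract from $y-1$ a morphism of $\mathcal V$. In $\mathcal V$ itself radical maps vanish, so we look at $\mathrm{rad}/\mathrm{rad}^2$. Maps in $\mathcal V$ act on $\mathrm{rad}/\mathrm{rad}^2$ from both sides by composition. Let $\eta:K\to L$, $1\mapsto a$. It lies in $\mathrm{rad}$, as $J_1\not\cong J_2$.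

**Lemma 7.** $f\mapsto f\circ(\eta\otimes1_E)$ induces an isomorphism
$$\Theta:\mathrm{Hom}_{\mathcal V}(L\otimes E,E')\to(\mathrm{rad}/\mathrm{rad}^2)(E,E'),$$
natural in $E$ and $E'$.

**Step 1: well defined and natural.** By Lemma 5, $f(\eta\otimes1_E)\in\mathrm{rad}$, and it is in $\mathrm{rad}^2$ if $f\in\mathrm{rad}$. Naturality in $E'$ is clear. For $e:E_1\to E$ we have $f(1_L\otimes e)(\eta\otimes1_{E_1})=f(\eta\otimes1_E)e$.

**Step 2: reduction to $E=K$.** For $h:F\otimes E\to E'$ put $\hat h=(h\otimes1_{E^*})(1_F\otimes\mathrm{coev}_E):F\to E'\otimes E^*$. This is a bijection in $\mathcal S$ with inverse $\hat h\mapsto(1_{E'}\otimes\mathrm{ev}_E)(\hat h\otimes1_E)$, and both directions preserve $\mathrm{rad}$ and $\mathrm{rad}^2$, as these are tensor ideals. For $f:L\otimes E\to E'$,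
$$\widehat{f(\eta\otimes1_E)}=(f\otimes1_{E^*})(\eta\otimes1_E\otimes1_{E^*})\,\mathrm{coev}_E=(f\otimes1_{E^*})(1_L\otimes\mathrm{coev}_E)\,\eta=\hat f\circ\eta .$$
So $\Theta_{E,E'}$ is identified with $\Theta_{K,E'\otimes E^*}$. By additivity we may take $E=K$, $E'=J_r$, $1\le r\le p-1$.

**Step 3: the case $E=K$, $E'=J_r$.** The source $\mathrm{Hom}_{\mathcal V}(L,L_r)$ is $0$ for $r\neq2$ and $K\cdot\mathrm{id}$ for $r=2$, with $\Theta(\mathrm{id})=[\eta]$. The space $\mathrm{Hom}_{KH}(K,J_r)$ is spanned by the socle inclusion.

For $r=1$, $\mathrm{rad}(K,K)=0$. For $r\ge3$ the socle inclusion factors as $K\to J_2\to J_r$ through two radical maps, so $(\mathrm{rad}/\mathrm{rad}^2)(K,J_r)=0$. For $r=2$, $\mathrm{rad}(K,J_2)$ is spanned by $\eta$, and we need $\eta\notin\mathrm{rad}^2$. An element of $\mathrm{rad}^2(K,J_2)$ is represented by a sum of composites of radical maps $K\to J_s\to J_2$ with $s<p$, plus a map factoring through a projective. For $s=1$ the first map is $0$. For $2\le s\le p-1$ the second map is not injective (for $s\geq3$ by dimension, for $s=2$ because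 it is not an isomorphism), so it kills the simple socle of $J_s$, where the image of $K$ lies; the composite is $0$. A map $J_p\to J_2$ is not injective either, so maps through projectives are $0$ for the same reason. Since $\eta\neq0$ as a module map, $\eta\notin\mathrm{rad}^2$. $\square$

## The functor $\Phi$ and a finiteness criterion

Let $\mathcal F$ be the category of pairs $(E,\mathsf b)$ with $E\in\mathcal V$ and $\mathsf b:L\otimes E\to E$ in $\mathcal V$; morphisms are the $f$ with $f\mathsf b=\mathsf b'(1\otimes f)$. It is abelian, with kernels and cokernels formed in $\mathcal V$, and Krull–Schmidt, since morphism spaces are finite-dimensional. Objects with $\mathsf b=0$ are called *trivial*. With $\tau$ the symmetry, put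
$$\mathsf b_{E\otimes E'}=\mathsf b\otimes1+(1\otimes\mathsf b')(\tau_{L,E}\otimes1).\tag{2}$$
If $\beta:L\otimes E\to E$ is a $KH$-map lifting $\mathsf b$, write $B_u=\beta(u\otimes-)$ for $u\in L$. Then (2) is lifted by the operators $B_u\otimes1+1\otimes B'_u$. So the associativity and symmetry isomorphisms of $\mathcal V$ are morphisms in $\mathcal F$, and $\mathcal F$ is symmetric monoidal.

**Definition (the class $\mathrm{mod}_1$ and the functor $\Phi$).** $\mathrm{mod}_1$ is the class of $KG$-modules $M$ with $y-1\in\mathrm{rad}\,\mathrm{End}_{\mathcal S}(M|_H)$. For $M\in\mathrm{mod}_1$ let $\Phi(M)=(M|_H,\mathsf b)$, where $\Theta(\mathsf b)=[y-1]$.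

For a small example, let $D$ have basis $1,a,b$ with $X1=Xa=0$, $Xb=a$ and $Y1=a$, $Ya=Yb=0$. Then $D|_H=K\oplus J_2$, and $Y$ is $\eta$ on $K$ and $0$ on $J_2$. So $D\in\mathrm{mod}_1$ and $\Phi(D)=\mathbf1\oplus L$, with $\mathsf b$ the identity $L\otimes\mathbf1\to L$ and zero on $L\otimes L$. On the other hand $C\notin\mathrm{mod}_1$: $C|_H=K^p$ is trivial and $Y$ is a nonzero nilpotent matrix. This is one reason to replace $C$ by $P$.

**Lemma 8.** $\mathrm{mod}_1$ is closed under direct summands and $\otimes$. $\Phi$ is an additive functor with $\Phi(M\otimes M')\cong\Phi(M)\otimes\Phi(M')$, and $\Phi(\text{projective})=0$.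

**Proof.** On a summand, $y-1$ is (projection)$(y-1)$(inclusion), so it is in $\mathrm{rad}$. If $f:M\to M'$ is a $KG$-map, $\Theta(f\mathsf b)=[f(y-1)]=[(y-1)f]=\Theta(\mathsf b'(1\otimes f))$, and $\Theta$ is injective; so $\Phi$ is a functor. Next,
$$y\otimes y-1=(y-1)\otimes1+1\otimes(y-1)+(y-1)\otimes(y-1).$$
All terms are in $\mathrm{rad}$ by Lemma 5, and the last is $((y-1)\otimes1)(1\otimes(y-1))\in\mathrm{rad}^2$. Moreover $(\beta\otimes1)(\eta\otimes1\otimes1)=\beta(\eta\otimes1)\otimes1$ gives $\Theta(\mathsf b\otimes1)=[(y-1)\otimes1]$, and $(1\otimes\beta')(\tau_{L,E}\otimes1)(\eta\otimes1\otimes1)=1\otimes\beta'(\eta\otimes1)$ gives $\Theta((1\otimes\mathsf b')(\tau_{L,E}\otimes1))=[1\otimes(y-1)]$. So (2) is the structure map of $\Phi(M\otimes M')$. A projective $KG$-module is projective over $KH$, hence $0$ in $\mathcal V$. $\square$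

**Lemma 9.** If $M\in\mathrm{mod}_1$ is algebraic, only finitely many indecomposables of $\mathcal F$ occur as summands of the objects $\Phi(M)^{\otimes k}$, $k\ge1$.

**Proof.** Let $M_1',\dots,M_s'$ be the indecomposables that occur in the $M^{\otimes k}$, $k\ge1$. They lie in $\mathrm{mod}_1$, and $\Phi(M)^{\otimes k}\cong\Phi(M^{\otimes k})$ is a direct sum of copies of the $\Phi(M_i')$. Apply Krull–Schmidt in $\mathcal F$. $\square$

**Lemma 10.** $P\in\mathrm{mod}_1$, and $\Phi(P)\cong\mathbf1\oplus L_{p-1}$ is trivial.

**Proof.** We decompose $P|_H=Kw\oplus J'\oplus F$. Here $F=\bigoplus_{i=0}^{p-2}\langle X^jY^ig:0\le j\le p-1\rangle$ is free, since $X^{p-1}Y^ig=Y^{i+1}w\neq0$ for $i\le p-2$; and $J'=\langle X^jY^{p-1}g:j\le p-2\rangle\cong J_{p-1}$, since $X^{p-1}Y^{p-1}g=Y^pw=0$. The elements $X^jY^ig$ ($j\le p-2$, $i\le p-1$) and $Y^iw$ ($i\le p-1$) form a basis of $P$, and the decomposition sorts them. Since $Yw=X^{p-1}g\in F$ and $YJ'=0$, the restriction of $Y$ to $Kw\oplus J'$ factors through $F$. So $Y=0$ in $\mathrm{End}_{\mathcal S}(P|_H)$. $\square$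

So $\Phi(W\otimes P)\cong\Phi(W)\oplus(\Phi(W)\otimes L_{p-1})$ for $W\in\mathrm{mod}_1$: unlike $C$, the module $P$ preserves $\Phi(W)$. By Lemma 9 we now want $W$ such that the tensor powers of $\Phi(W)$ have infinitely many indecomposable summands. Here $\mathcal F$ consists of modules over the tensor algebra of $L$, and we repeat the idea of $\Omega(K)^{\otimes k}$ with a finite quotient of that algebra in place of $KG$.

## The symmetric algebra in $\mathcal V$, whose unit is periodic

A *graded algebra* here has components in $\mathcal V$, such as $T(L)=(L^{\otimes n})_{n\ge0}$. The simplest quotient is $S=T(L)/(\omega)$, a symmetric algebra.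

**Lemma 11.** $S_n\cong L_{n+1}$ for $0\le n\le p-2$, and $S_n=0$ for $n\ge p-1$.

**Proof.** With $\det(a,b)=1$ we have $u\otimes v-v\otimes u=\det(u,v)\,\omega$ for $u,v\in L$. So $1-\tau_{L,L}=\omega\circ\det$, and $\det:L\otimes L\to K$ is an equivariant split epimorphism, as $\det(\omega)=2\ne0$. Hence $\mathrm{im}(1-\tau_{L,L})=\mathrm{im}\,\omega$ in $\mathcal V$. So $S_n$ is the object of $\mathfrak S_n$-coinvariants of $L^{\otimes n}$. For $n\le p-1$, $n!$ is invertible, and the coinvariants are the image of the symmetrizer, an idempotent. This is the image in $\mathcal V$ of the module $S^n(L)\cong J_{n+1}$. Thus $S_n=L_{n+1}$ for $n\le p-2$ and $S_{p-1}=0$; as $S$ is generated in degree $1$, $S_n=0$ for $n\ge p-1$. $\square$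

Do the syzygies of $\mathbf1$ over $S$ go on forever? They do not. Consider
$$S\xrightarrow{\ h\mapsto ha\otimes b-hb\otimes a\ }S\otimes L\xrightarrow{\ \text{mult}\ }S\to\mathbf1\to0 .$$
In each degree this is, up to sign and flip, $S_{m-1}\to L\otimes S_m\to S_{m+1}$. By Lemma 6(ii) it is short exact for $0\le m\le p-2$. For $m=p-1$ it reads $S_{p-2}\to0\to0$. So the sequence is exact, and the left map has kernel $S_{p-2}=L_{p-1}$, with trivial action. The third syzygy of $\mathbf1$ is $L_{p-1}$, and, tensoring with $L_{p-1}$, the sixth is $L_{p-1}\otimes L_{p-1}\cong\mathbf1$. The attempt with $S$ stops here. The remedy is to let $\omega$ act not as zero but as a central element.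

## A Heisenberg-type algebra in $\mathcal V$

For $(E,\mathsf b)\in\mathcal F$ let $z_E=\mathsf b(1\otimes\mathsf b)(\omega\otimes1_E)\in\mathrm{End}_{\mathcal V}(E)$. It is lifted by $[B_a,B_b]$. Let
$$A=T(L)\big/\big((1_L\otimes\omega-\omega\otimes1_L)(L),\ \omega^{\otimes p}\big),\qquad\deg L=1,$$
with augmentation ideal $A^+$. The elements $u\otimes\omega$, $\omega\otimes u$ and $\omega^{\otimes p}$ act on $E$ as $B_uz$, $zB_u$ and $z^p$. So the category $A\text{-mod}$ of finite-length $A$-modules is the full subcategory of those $(E,\mathsf b)\in\mathcal F$ with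
$$\mathsf b(1\otimes z_E)=z_E\mathsf b,\qquad z_E^p=0.\tag{3}$$
It is closed under subobjects, quotients and direct summands.

**Lemma 12.** $A\text{-mod}$ is a rigid symmetric monoidal abelian category with exact $\otimes$.

**Step 1: tensor products.** We have $[B_a\otimes1+1\otimes B_a',B_b\otimes1+1\otimes B_b']=[B_a,B_b]\otimes1+1\otimes[B_a',B_b']$, so $z_{E\otimes E'}=z_E\otimes1+1\otimes z_{E'}$. This commutes with the action, and its $p$-th power is $z_E^p\otimes1+1\otimes z_{E'}^p=0$. The tensor product is exact because it is additive on $\mathcal V$, where all sequences split.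

**Step 2: duals.** Give $E^*$ the action lifted by $u\otimes\varphi\mapsto-\varphi\circ B_u$. It is a $KH$-map: since $\beta$ is one, $xB_ux^{-1}=B_{xu}$, so $x\cdot(-\varphi B_u)=-\varphi B_ux^{-1}=-(\varphi x^{-1})B_{xu}$. It is obtained from $\beta$ by composing with symmetry, evaluation and coevaluation, so its class depends only on $\mathsf b$. We check (3). As $[-B_a^T,-B_b^T]=-[B_a,B_b]^T$, we have $z_{E^*}=-z_E^*$, so $z_{E^*}^p=0$. With $Z=[B_a,B_b]$, the map $u\otimes e\mapsto(B_uZ-ZB_u)e$ is in $\mathrm{rad}$. As $\mathrm{rad}$ is a tensor ideal, its transpose $u\otimes\varphi\mapsto\varphi\circ(B_uZ-ZB_u)$ is in $\mathrm{rad}$, which says that $z_{E^*}$ commutes with the action on $E^*$.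

**Step 3: evaluation and coevaluation.** $E^*\otimes E\to\mathbf1$ is a morphism because $-\varphi(B_ue)+\varphi(B_ue)=0$. $\mathbf1\to E\otimes E^*=\mathrm{End}_K(E)$ is a morphism because $B_u\circ\mathrm{id}-\mathrm{id}\circ B_u=0$. $\square$

The module $V$ was chosen as an explicit model of $A$: on $V$, the element $a\in L$ should act as $y-1$, and $[B_a,B_b]$ should be central. This dictates the operators below.

**Lemma 13.** $A$ has finite length, with class in $K_0(\mathcal V)[q]$
$$[A]=\sum_{j=0}^{p-1}\sum_{r=1}^{p-1}[L_r]\,q^{\,r-1+2j}.\tag{4}$$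
Moreover $N\in\mathrm{mod}_1$, and $\Phi(N)\cong A^+\oplus(A\otimes L_{p-1})$ with $L_{p-1}$ trivial.

In low degrees (4) says $A_0=L_1$, $A_1=L_2$, $A_2=L_3\oplus L_1$, $A_3=L_4\oplus L_2$.

**Step 1: an upper bound for $[A]$.** Let $z$ be the element of $A_2$ given by $\omega$. It is central, as it commutes with the generators $L$, and $A/zA=S$, since the other relations lie in $(\omega)$. Multiplication by $z^j$ gives an epimorphism $S\to z^jA/z^{j+1}A$ raising degrees by $2j$, and $z^p=0$. So $[A]\le\sum_{j<p}q^{2j}[S]$ coefficientwise, and by Lemma 11 this bound is the right side of (4). In particular $A$ has finite length, and with left multiplication it lies in $A\text{-mod}$.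

**Step 2: $\Phi(V)$ is an $A$-module.** On $V$ let
$$B_a=a+c\,\partial_b,\qquad B_b=b-c\,\partial_a,$$
and extend linearly to $B_u$, $u\in L$. By (1), $xB_ax^{-1}=B_a$ and $xB_bx^{-1}=(a+b)-c(\partial_a-\partial_b)=B_a+B_b$. So $\beta(u\otimes f)=B_uf$ is a $KH$-map $L\otimes V\to V$, and $y-1=B_a=\beta(\eta\otimes1)$. Hence $V\in\mathrm{mod}_1$ and $\Phi(V)=(V,[\beta])$. Since $\beta(L\otimes V)\subseteq N$, likewise $N\in\mathrm{mod}_1$ and $\Phi(N)=(N,[\beta|_{L\otimes N}])$. Further,
$$[B_a,B_b]=[a,-c\,\partial_a]+[c\,\partial_b,b]=c+c=2c,$$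
which commutes with $B_a$ and $B_b$ and has $p$-th power $0$. So $\Phi(V),\Phi(N)\in A\text{-mod}$, with $z=2c$.

**Step 3: splitting $\Phi(V)=V_1\oplus V_2$.** Let $R=K[a,b]/(a^p,b^p)=\bigoplus_{m=0}^{2p-2}R_m$, so $V|_H=\bigoplus_{0\le j<p,\,m}c^jR_m$. For $m\le p-1$, $R_m=S^m\cong J_{m+1}$; in particular $R_{p-1}=0$ in $\mathcal V$. For $m\ge p$, multiplication gives a perfect pairing $R_m\times R_{2p-2-m}\to R_{2p-2}=Ka^{p-1}b^{p-1}$. It is $x$-invariant because $a^{p-1}(a+b)^{p-1}=a^{p-1}b^{p-1}$, so $R_m\cong R_{2p-2-m}^*\cong J_{2p-1-m}$. The map $\beta$ sends $L\otimes c^jR_m$ into $c^jR_{m+1}\oplus c^{j+1}R_{m-1}$. As $R_{p-1}=0$ in $\mathcal V$, nothing crosses $m=p-1$, and in $\mathcal F$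
$$\Phi(V)=V_1\oplus V_2,\qquad V_1=\bigoplus_{m\le p-2,\,j}c^jR_m,\qquad V_2=\bigoplus_{m\ge p,\,j}c^jR_m.$$

**Step 4: $V_1\cong A$.** Take the $A$-map $A\to V_1$ sending $1$ to $1\in R_0$, with image $S'$. As $z=2c$, $S'$ contains all $c^jR_0$. Suppose it contains all $c^jR_{m'}$ with $m'\le m$, where $m+1\le p-2$. The image of $L\otimes c^jR_m$ under $\beta$ lies in $S'$, and so does its component in $c^{j+1}R_{m-1}\subseteq S'$. Hence the image of the multiplication component $L\otimes c^jR_m\to c^jR_{m+1}$ lies in $S'$. That component is split epi by Lemma 6(ii), so $c^jR_{m+1}\subseteq S'$. Thus $A\to V_1$ is epi. It is graded if $c^jR_m$ has degree $m+2j$, because both components of $\beta$ raise this degree by $1$. And $[V_1]=\sum_j\sum_{m\le p-2}[L_{m+1}]q^{m+2j}$ equals the upper bound of Step 1. So the map is a graded isomorphism, and (4) holds.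

**Step 5: $V_2\cong A\otimes L_{p-1}$.** We first show that multiplication $L\otimes R_m\to R_{m+1}$ is split epi for $p\le m\le2p-3$. Put $n=2p-2-m$, so $1\le n\le p-2$. Under the pairing, multiplication is dual to $R_{n-1}\to\mathrm{Hom}(L,R_n)$, $h\mapsto(u\mapsto uh)$. The isomorphism $L\otimes R_n\to\mathrm{Hom}(L,R_n)$, $v\otimes f\mapsto(u\mapsto\det(v,u)f)$, sends $a\otimes bh-b\otimes ah$ to $u\mapsto\det(a,u)bh-\det(b,u)ah$, which is $ah$ at $u=a$ and $bh$ at $u=b$, that is, $u\mapsto uh$. So the dual map is $h\mapsto a\otimes bh-b\otimes ah$, split mono by Lemma 6(ii), and the claim follows.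

The induction of Step 4, starting from $c^jR_p=z^jR_p$ and using $R_{p-1}=0$, shows that $V_2$ is generated by $R_p\cong J_{p-1}$. This gives an epimorphism $A\otimes L_{p-1}\to V_2$, where $L_{p-1}$ is trivial, so that $A\otimes L_{p-1}$ is a free module. By (4) and Lemma 6(iii) the left side has $p(p-1)$ simple constituents in $\mathcal V$; so has $V_2$, with $p-1$ values of $m$ and $p$ values of $j$. So it is an isomorphism.

**Step 6: $\Phi(N)$.** Passing from $V$ to $N$ removes exactly the constituent $R_0$ in degree $0$ of $V_1\cong A$. So $\Phi(N)\cong A^+\oplus V_2$. $\square$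

## Projective $A$-modules and the syzygies $X_n$

Once we know that $A\otimes L_{p-1}$ is projective, Lemma 13 says that modulo projectives $\Phi(N)$ is $A^+$, the syzygy of the unit. Now we set up the module theory that makes tensor powers of $A^+$ into iterated syzygies.

For $E\in A\text{-mod}$ write $A^+E$ for the image of $L\otimes E\to E$. As $A$ is generated in degree $1$, it is also the image of $A^+\otimes E\to E$. Since $A^+$ is nilpotent, $E=A^+E$ implies $E=0$. For trivial $T$,
$$\mathrm{Hom}_A(A\otimes T,E)=\mathrm{Hom}_{\mathcal V}(T,E).\tag{5}$$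

**Lemma 14.**
(i) (Projective)$\,\otimes\,$(anything) is projective, and (injective)$\,\otimes\,$(anything) is injective.
(ii) $A$ is projective, and every projective is a direct sum of modules $A\otimes L_r$.
(iii) $A$ is indecomposable and $\mathbf1$ is not projective.
(iv) Projectives are injective, and duals of projectives are projective.

**Proof.** (i) By rigidity $\mathrm{Hom}_A(Q\otimes E,-)=\mathrm{Hom}_A(Q,-\otimes E^*)$ and $\mathrm{Hom}_A(-,I\otimes E)=\mathrm{Hom}_A(-\otimes E^*,I)$, and $\otimes$ is exact.

(ii) By (5), $\mathrm{Hom}_A(A\otimes T,-)$ is exact for trivial $T$. Let $Q$ be projective and $T=Q/A^+Q$. A splitting of $Q\to T$ in $\mathcal V$ gives a map $A\otimes T\to Q$. Its cokernel $E$ satisfies $E=A^+E$, so it is epi, and it splits since $Q$ is projective. Its kernel $Q'$ satisfies $A\otimes T\cong Q\oplus Q'$; modulo $A^+$ this reads $T\cong T\oplus Q'/A^+Q'$, so $Q'=A^+Q'$ and $Q'=0$. Finally $T$ is a sum of objects $L_r$.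

(iii) $\mathrm{End}_A(A)=\mathrm{Hom}_{\mathcal V}(\mathbf1,A)$ is graded with degree-$0$ part $K$ and nilpotent positive part, so it is local. If $\mathbf1$ were projective, $A\to\mathbf1$ would split and $A\cong\mathbf1$, but $A^+\ne0$.

(iv) Duality is a contravariant equivalence, so it exchanges projectives and injectives, and $A^*$ is injective. By (i), $A\otimes A^*$ is projective and injective. It is nonzero, so by (ii) it has a summand $A\otimes L_r$, which is therefore injective. Then $A\otimes L_r\otimes L_r$ is injective. As $L_r$ is self-dual, $\mathrm{Hom}_{\mathcal V}(\mathbf1,L_r\otimes L_r)\ne0$, so $\mathbf1$ is a summand of $L_r\otimes L_r$ and $A$ is a summand of this injective module. So $A$ is injective, and by (i) and (ii) every projective is injective. Dually, the dual of a projective, being the dual of an injective, is projective. $\square$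

We write "modulo projectives" for isomorphism after adding projective summands to both sides; by Krull–Schmidt this means that the non-projective summands agree. By Lemma 14 this is compatible with $\otimes$ and duals.

**Definition ($X_n$).** For $n\ge0$ let $X_n$ be the direct sum of the non-projective indecomposable summands of $(A^+)^{\otimes n}$.

For example $X_0=\mathbf1$.

**Lemma 15.**
(i) $(A^+)^*\otimes A^+\cong\mathbf1$ modulo projectives; hence $X_n\otimes X_n^*\cong\mathbf1$ and $X_m\otimes X_n\cong X_{m+n}$ modulo projectives.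
(ii) $X_n$ is indecomposable.
(iii) $\mathrm{End}_A(X_n)/\mathrm{rad}=K$.

**Proof.** (i) Dualize $0\to A^+\to A\to\mathbf1\to0$ and tensor with $A^+$ to get $0\to A^+\to A^*\otimes A^+\to(A^+)^*\otimes A^+\to0$. Both sequences begin with $A^+$ and have middle terms that are projective and injective. The dual Schanuel lemma gives
$$\mathbf1\oplus(A^*\otimes A^+)\cong((A^+)^*\otimes A^+)\oplus A,$$
and Krull–Schmidt does the rest, as $\mathbf1$ is not projective.

(ii) $X_n\neq0$, since otherwise $\mathbf1$ would be projective by (i). If $X_n=X'\oplus X''$ with both nonzero, then $X'\otimes X'^*$ is not projective, because $X'$ is a summand of $X'\otimes X'^*\otimes X'$ by the zigzag identity. The same holds for $X''$. So $X_n\otimes X_n^*$ has at least two non-projective indecomposable summands, contradicting (i).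

(iii) Let $\underline{\mathrm{Hom}}$ denote morphisms modulo those factoring through projectives. By rigidity and Lemma 14(i), $\underline{\mathrm{End}}(X_n)\cong\underline{\mathrm{Hom}}(\mathbf1,X_n\otimes X_n^*)\cong\underline{\mathrm{End}}(\mathbf1)$, which is a quotient of $\mathrm{End}_A(\mathbf1)=K$. It is nonzero as $X_n$ is not projective. So the local ring $\mathrm{End}_A(X_n)$ has the one-dimensional $K$-algebra $K$ as a quotient. $\square$

## The unit never returns: a double zero

The whole proof now rests on showing that $X_d\not\cong\mathbf1$ for $d\ge1$. Small $d$ can be done by counting simple constituents in $\mathcal V$. The syzygy $\Omega^1=A^+$ of $\mathbf1$ has length $p(p-1)-1>1$. The next one is the kernel of $A\otimes L\to A^+$. By Lemma 6(ii), $L_r\otimes L$ has length $1$ for $r=1,p-1$ and $2$ otherwise, so $A\otimes L$ has length $2p(p-2)$, and the kernel has length $2p(p-2)-p(p-1)+1=p(p-3)+1>1$. To treat all $d$ at once we use the grading.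

A toy case in ordinary algebra shows the mechanism. Over $K[u]/(u^m)$ the second syzygy of $K$ is $K$ in degree $m$, and the Euler characteristic of $0\to K\to A'\to A'\to K\to0$ reads $1-q^m=[A']\,(1-q)$. If a syzygy of $K$ over $K[u,v]/(u^m,v^m)$, $m\ge2$, were $K$ in a single degree $e\ge1$, then $1\mp q^e$ would be divisible by $\left(\frac{1-q^m}{1-q}\right)^2$, which has double zeros. But $1\mp q^e$ has only simple zeros. Our $A$ has this feature after a suitable character of $K_0(\mathcal V)$.

**Proposition 16.** The $X_n$ $(n\ge0)$ are pairwise non-isomorphic.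

**Step 1: from an isomorphism to a graded resolution.** Suppose $X_m\cong X_n$ with $m<n$ and put $d=n-m\ge1$. Tensoring with $X_m^*$ gives $X_d\cong\mathbf1$. Take the minimal graded projective resolution: $\Omega^0=\mathbf1$, $T_i=\Omega^i/A^+\Omega^i$ (trivial, graded), $P_i=A\otimes T_i\to\Omega^i$ from a graded splitting in $\mathcal V$, and $\Omega^{i+1}$ the kernel:
$$0\to\Omega^d\to P_{d-1}\to\dots\to P_0\to\mathbf1\to0 .$$
As $P_i/A^+P_i\to\Omega^i/A^+\Omega^i$ is an isomorphism, $\Omega^{i+1}\subseteq A^+P_i$.

**Step 2: $\Omega^d$ is the unit in one degree $e\ge1$.** Tensoring $0\to A^+\to A\to\mathbf1\to0$ with $(A^+)^{\otimes k}$ and splicing gives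
$$0\to(A^+)^{\otimes d}\to A\otimes(A^+)^{\otimes(d-1)}\to\dots\to A\to\mathbf1\to0$$
with projective middle terms. By Schanuel, $\Omega^d\cong X_d\cong\mathbf1$ modulo projectives, ungraded. Suppose $\Omega^d$ has a projective summand $Q$. It is injective, so it is a direct summand of $P_{d-1}$; as $Q\subseteq A^+P_{d-1}$, we get $Q=Q\cap A^+P_{d-1}=A^+Q$ and $Q=0$. So $\Omega^d\cong\mathbf1$ ungraded. As a graded module it is $\mathbf1$ in a single degree $e$. Since $\Omega^i\subseteq A^+P_{i-1}$, induction shows that $\Omega^i$ lives in degrees $\ge i$; so $e\ge d\ge1$.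

**Step 3: the Euler characteristic.** In $K_0(\mathcal V)[q]$,
$$1-(-1)^dq^e=[A]\cdot\sum_{i<d}(-1)^i[T_i].\tag{6}$$

**Step 4: a character.** By Lemma 6(ii), with $t=[L_2]$ we have $[L_r]=U_{r-1}(t)$, where $U_0=1$, $U_1=t$, $U_{k+1}=tU_k-U_{k-1}$, and $U_{p-1}(t)=[L_p]=0$. As the $[L_r]$, $1\le r\le p-1$, are a basis, $K_0(\mathcal V)=\mathbb Z[t]/(U_{p-1}(t))$. Let $\zeta=e^{2\pi i/p}$. Under $t\mapsto\zeta+\zeta^{-1}$ the recursion gives $U_{r-1}\mapsto\frac{\zeta^r-\zeta^{-r}}{\zeta-\zeta^{-1}}$, which is $0$ for $r=p$. So
$$\chi:K_0(\mathcal V)\to\mathbb C,\qquad[L_r]\mapsto\frac{\zeta^r-\zeta^{-r}}{\zeta-\zeta^{-1}},$$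
is a ring homomorphism. We apply it to (4). In the sum over $r$ we may include $r=p$, and
$$\sum_{r=1}^{p}\frac{\zeta^r-\zeta^{-r}}{\zeta-\zeta^{-1}}q^{r-1}=\frac{1-q^p}{\zeta-\zeta^{-1}}\left(\frac{\zeta}{1-\zeta q}-\frac{\zeta^{-1}}{1-\zeta^{-1}q}\right)=\frac{1-q^p}{(1-\zeta q)(1-\zeta^{-1}q)} .$$
Hence
$$\chi([A])=\frac{1-q^p}{(1-\zeta q)(1-\zeta^{-1}q)}\cdot\frac{1-q^{2p}}{1-q^2}.\tag{7}$$

**Step 5: contradiction at $q=\zeta^2$.** There $1-q^p$ and $1-q^{2p}$ vanish, while the denominators $1-\zeta^3$, $1-\zeta$ and $1-\zeta^4$ are nonzero because $p\ge5$. So after $\chi$ the right side of (6) has a zero of order at least $2$ at $\zeta^2$, or is identically zero. The left side $1\mp q^e$, $e\ge1$, is nonzero and has only simple zeros in $\mathbb C$. $\square$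

For $p=3$ the factor $1-\zeta^3$ vanishes, so this step does not apply.

## Extracting the modules $M_n$

We now prove Theorem 3. Let $K=\mathbb F_p$ and $n\ge1$.

**Step 1: definition of $M_n$.** By Lemmas 8, 10 and 13, $N^{\otimes n}\otimes P\in\mathrm{mod}_1$ and, modulo projective $A$-modules,
$$\Phi(N^{\otimes n}\otimes P)\cong(A^+)^{\otimes n}\otimes(\mathbf1\oplus L_{p-1})\cong X_n\oplus(X_n\otimes L_{p-1}).\tag{8}$$
Since $L_{p-1}\otimes L_{p-1}\cong\mathbf1$, tensoring with $L_{p-1}$ is invertible, so $X_n\otimes L_{p-1}$ is indecomposable and non-projective. It is not isomorphic to $X_n$: otherwise, tensoring with $X_n^*$, we would have $L_{p-1}\cong\mathbf1$ modulo projectives. Both are indecomposable and non-projective ($L_{p-1}=\mathbf1\otimes L_{p-1}$), so $L_{p-1}\cong\mathbf1$, which is false. Thus $X_n$ occurs in (8) with multiplicity exactly one. Let $M_n$ be the indecomposable summand of $N^{\otimes n}\otimes P$ such that $X_n$ is a summand of $\Phi(M_n)$.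

**Step 2: non-projective, periodic, $p\mid\dim M_n$.** $M_n$ is not projective as $\Phi(M_n)\ne0$. The rest is Lemma 4 with $W=N^{\otimes n}$.

**Step 3: absolutely indecomposable.** Write $\Phi(M_n)=X_n\oplus Z$ with inclusion $\iota:X_n\to\Phi(M_n)$ and projection $\pi$; $X_n$ is not a summand of $Z$. Consider
$$\mathrm{End}_{\mathcal F}(\Phi(M_n))\to\mathrm{End}_A(X_n)/\mathrm{rad}=K,\qquad e\mapsto[\pi e\iota].$$
It is multiplicative, since $\pi ee'\iota-(\pi e\iota)(\pi e'\iota)=\pi e(1-\iota\pi)e'\iota$ factors through $Z$ and so is a non-unit in the local ring $\mathrm{End}_A(X_n)$. Composing with $\Phi$ gives a unital $K$-algebra homomorphism $\mathrm{End}_{KG}(M_n)\to K$. As $\mathrm{End}_{KG}(M_n)$ is local, the kernel is its radical, and $\mathrm{End}_{KG}(M_n)/\mathrm{rad}=K$. For any extension $K'/K$, $\mathrm{End}_{K'G}(K'\otimes M_n)=K'\otimes\mathrm{End}_{KG}(M_n)$ has the nilpotent ideal $K'\otimes\mathrm{rad}$ with quotient $K'$. So it is local, and $K'\otimes M_n$ is indecomposable.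

**Step 4: not algebraic.** $M_n\in\mathrm{mod}_1$, as a summand of a module in $\mathrm{mod}_1$. For each $k\ge1$, $\Phi(M_n)^{\otimes k}$ has the summand $X_n^{\otimes k}\cong X_{nk}\oplus$ projective. By Lemma 15 and Proposition 16 the $X_{nk}$, $k\ge1$, are pairwise non-isomorphic indecomposables. By Lemma 9, $M_n$ is not algebraic.

**Step 5: pairwise non-isomorphic.** If $M_n\cong M_m$ with $n\ne m$, then by (8) $X_n\cong X_m$ or $X_n\cong X_m\otimes L_{p-1}$. The first contradicts Proposition 16. The second gives, on squaring, $X_{2n}\cong X_{2m}$, again a contradiction.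

**Step 6: extension of scalars.** Let $K'\supseteq\mathbb F_p$ be any field and $M'=K'\otimes_{\mathbb F_p}M_n$. Then $\dim M'=\dim M_n$ is divisible by $p$, and $M'$ is absolutely indecomposable by Step 3, since it stays indecomposable over every extension of $K'$.

Since $G$ is a $p$-group, the projective cover of a module $M$ is free of rank $\dim M/\mathrm{rad}(KG)M$, where $\mathrm{rad}(KG)$ is the augmentation ideal. This is compatible with $K'\otimes-$, so $\Omega(K'\otimes M)\cong K'\otimes\Omega(M)$. Hence $M'$ is periodic, and it is non-projective because $\Omega(M')\cong K'\otimes\Omega(M_n)\neq0$.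

The Noether–Deuring theorem says that finite-dimensional $\mathbb F_pG$-modules $U,W$ with $K'\otimes U\cong K'\otimes W$ are isomorphic. So the modules $K'\otimes M_n$ are pairwise non-isomorphic. If $M'$ satisfied a nonzero integer polynomial $f=f_+-f_-$, with $f_\pm$ having non-negative coefficients, then $K'\otimes f_+(M_n)\cong K'\otimes f_-(M_n)$, hence $f_+(M_n)\cong f_-(M_n)$, and $M_n$ would be algebraic. So $M'$ is not algebraic. This proves Theorem 3. $\blacksquare$

Every finite field $K$ of characteristic $p\ge5$ contains $\mathbb F_p$, so over each such $K$ the modules $K\otimes_{\mathbb F_p}M_n$, $n\ge1$, are infinitely many pairwise non-isomorphic counterexamples to the conjecture.
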